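\title{The censoring property for the ferromagnetic Potts model\\ holds on three sites and fails on four}

\begin{abstract}
Start the ferromagnetic $q$-color Potts model from a constant configuration and resample the spins along a deterministic sequence of sites. The model has the censoring property if inserting one more site into the sequence never increases the total variation distance of the final law from equilibrium. Peres and Winkler proved this property for the Ising model. We show that for every $q\ge3$ it holds for all ferromagnetic couplings on $n$ sites if and only if $n\le3$. In the counterexample one of four sites is never updated and acts as an external field on a triangle. Both halves of the proof turn on one comparison, between a gain on the starting color and a loss on $q-2$ other colors.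
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $q\ge2$, let $[q]=\{1,\dots,q\}$ be the set of \emph{colors}, and let $V$ be a finite set of \emph{sites}. Given couplings $J_{uv}\ge0$, one for each unordered pair of distinct sites, the \emph{ferromagnetic Potts measure} on $[q]^V$ is
\[
\pi(\sigma)\propto\exp\Big(\sum_{\{u,v\}}J_{uv}\,\mathbf 1[\sigma_u=\sigma_v]\Big).
\]
The \emph{update at a site $s$} replaces the spin $\sigma_s$ by a random color drawn from the conditional law of $\sigma_s$ under $\pi$ given $(\sigma_z)_{z\ne s}$; explicitly, color $i$ is chosen with probability proportional to the \emph{weight} $\prod_{z\ne s:\,\sigma_z=i}e^{J_{sz}}$. These are the steps of Glauber dynamics, and each of them preserves $\pi$. Distance from equilibrium is measured in total variation, $\|\mu-\pi\|_{TV}=\max_{E\subseteq[q]^V}|\mu(E)-\pi(E)|$.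

\begin{definition}\label{def:censoring}
The system $(q,V,J)$ has the \emph{censoring property} if the following holds for every constant starting configuration, every finite sequence of sites $s_1,\dots,s_L$, every site $s$ and every $0\le K\le L$. If $\mu$ is the law obtained by updating successively at $s_1,\dots,s_L$, and $\mu'$ the law obtained by updating at $s_1,\dots,s_K,s,s_{K+1},\dots,s_L$, then $\|\mu'-\pi\|_{TV}\le\|\mu-\pi\|_{TV}$.
\end{definition}

By iteration, the property says that deleting (``censoring'') any set of updates never brings the law closer to $\pi$, so the distance for a complicated sequence is bounded by the distance for any convenient subsequence. For $K=L$ the inequality is automatic: a Markov kernel does not increase the total variation distance between two laws, and the update fixes $\pi$. For $K<L$ this argument shows only that the inserted update helps at the moment when it is made. The later updates act on two different laws and may contract their distances from $\pi$ by different amounts.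

For $q=2$, writing the colors as $\pm1$ gives $\mathbf 1[\sigma_u=\sigma_v]=(1+\sigma_u\sigma_v)/2$, and $\pi$ is the ferromagnetic Ising measure. Peres and Winkler proved the censoring property for the Ising model and, more generally, for monotone spin systems. The property is known to fail for Glauber dynamics on proper colorings of a graph and for lazy transpositions on permutations. The question whether it holds for the ferromagnetic Potts model with $q\ge3$ comes from Holroyd's paper \cite{Holroyd}.

One might guess that it does. The starting configuration has an excess of one color, say color $1$; the interaction is attractive; and each update should wash out part of the excess and never restore it. On two sites this picture is exact (Example~\ref{ex:two}). There is, however, one feature that $q=2$ lacks. Let a site $x$ interact with two sites $u,v$ only, with $e^{J_{xu}}=\beta$ and $e^{J_{xv}}=c$, and suppose that neither $u$ nor $v$ has color $1$. An update gives $x$ the color $1$ with probability $1/(\beta c+q-1)$ if $u$ and $v$ agree and $1/(\beta+c+q-2)$ if they disagree. So the dynamics of color $1$ depends on how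 the \emph{other} colors are arranged, and an update that aligns two such spins works against color $1$ without changing the set of sites that carry it. This effect decides the question.

\begin{theorem}\label{thm:four}
For every $q\ge3$ there are four sites, couplings $J\ge0$, a finite sequence of sites and a one-site insertion such that, started from the all-$1$ configuration, the longer sequence gives a law strictly further from $\pi$ in total variation than the original sequence.
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $q\ge3$ and $n\ge1$. The censoring property holds for all ferromagnetic couplings $J$ on $n$ sites if and only if $n\le3$. For each $n\ge4$ it fails on a nonempty relatively open set of coupling vectors in $[0,\infty)^{\binom n2}$; in particular it fails for some $J$ with all $J_{uv}>0$.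
\end{theorem}

Section~\ref{sec:densities} translates the problem into the language of densities and projections. Section~\ref{sec:system} describes the four-site system, reduces Theorem~\ref{thm:four} to two inequalities and shows the mechanism for $q=3$. Section~\ref{sec:pairs} studies the effect of an update on functions of two spins; this is the tool for both the counterexample (Section~\ref{sec:four}) and the positive result on three sites (Section~\ref{sec:three}). From now on $q\ge3$; the letters $i,l$ denote arbitrary colors, and $j,k$ denote \emph{distinct colors in $\{2,\dots,q\}$}.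

\section{Densities and projections}\label{sec:densities}

The facts in this paragraph and the next hold for any probability measure $\pi$ on $[q]^V$ with $\pi(\sigma)>0$ for all $\sigma$. Write $\langle f,\varphi\rangle=E_\pi[f\varphi]$ and
\[
P_s\varphi=E_\pi\big[\varphi\mid(\sigma_z)_{z\ne s}\big].
\]
Thus $(P_s\varphi)(\sigma)$ is the expected value of $\varphi$ after an update at $s$ from $\sigma$. The function $P_s\varphi$ does not depend on $\sigma_s$, and $P_s\varphi=\varphi$ if $\varphi$ does not depend on $\sigma_s$. Conditioning gives $\langle f,P_s\varphi\rangle=\langle P_sf,P_s\varphi\rangle=\langle P_sf,\varphi\rangle$, so $P_s$ is a self-adjoint projection, and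
\begin{equation}\label{eq:cov}
\langle f,\varphi\rangle-\langle f,P_s\varphi\rangle=E_\pi\big[\mathrm{Cov}\big(f,\varphi\mid(\sigma_z)_{z\ne s}\big)\big].
\end{equation}
If a law $\mu$ has density $f=\mu/\pi$, then after an update at $s$ the mean of $\varphi$ is $\langle f,P_s\varphi\rangle=\langle P_sf,\varphi\rangle$, so the new density is $P_sf$. Let $\underline1$ be the all-$1$ configuration and $f_0=\mathbf 1[\sigma=\underline1]/\pi(\underline1)$. Started from $\underline1$, the sequence $s_1,\dots,s_L$ produces the density $P_{s_L}\cdots P_{s_1}f_0$. Such products have a useful \emph{reversed reading}: $(P_{s_L}\cdots P_{s_1}\varphi)(\sigma)$ is the mean of $\varphi$ after starting from $\sigma$ and updating at $s_L,s_{L-1},\dots,s_1$, in this order. The final density at $\sigma$ is therefore proportional to the probability that the reversed sequence leads from $\sigma$ to $\underline1$.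

Since $\mu(E)-\pi(E)=\langle f-1,\mathbf 1_E\rangle$ is largest for $E=\{f>1\}$, since $\pi(E)-\mu(E)=\mu(E^c)-\pi(E^c)$, and since $f=\min(f,1)+(f-1)^+$ has mean $1$,
\begin{equation}\label{eq:tv}
\|\mu-\pi\|_{TV}=\langle f-1,\mathbf 1[f>1]\rangle=E_\pi(f-1)^+=1-E_\pi\min(f,1).
\end{equation}

The Potts measure is invariant under applying a permutation of the colors at all sites at once. Hence each spin is uniform under $\pi$, and in Definition~\ref{def:censoring} we may take the starting configuration to be $\underline1$, as we do from now on.

\begin{example}[two sites]\label{ex:two}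
Let $V=\{u,v\}$, $\alpha=e^{J_{uv}}$ and $\lambda=(\alpha-1)/(\alpha+q-1)\in[0,1)$. A first update, say at $u$, gives the density $q\mathbf 1[\sigma_v=1]$. From $\pi(\sigma_v=1\mid\sigma_u)=(1+(\alpha-1)\mathbf 1[\sigma_u=1])/(\alpha+q-1)$ we get
\[
P_v\big(q\mathbf 1[\sigma_v=1]-1\big)=\lambda\big(q\mathbf 1[\sigma_u=1]-1\big),
\]
and the same with $u,v$ exchanged, while a repeated update at the same site changes nothing. By \eqref{eq:tv}, a nonempty sequence with $\nu$ changes of site has distance $\lambda^\nu(1-1/q)$, and the empty sequence has distance $1-\pi(\underline1)\ge1-1/q$. An insertion does not decrease $\nu$, so the censoring property holds.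
\end{example}

The next lemma moves examples and theorems between different numbers of sites.

\begin{lemma}[isolated sites]\label{lem:isolated}
Extend $(V,J)$ to $V\cup U$ by giving coupling $0$ to every pair that meets $U$. Given a sequence of sites in $V$, prefix it with the sites of $U$, each once. Then the distance from equilibrium for the prefixed sequence on $V\cup U$ equals the distance for the given sequence on $V$.
\end{lemma}

\begin{proof}
The Potts measure on $V\cup U$ is $\pi\otimes\upsilon$, with $\upsilon$ uniform on $[q]^U$. The prefix gives the spins in $U$ the law $\upsilon$ and leaves the others equal to $1$, and the updates in $V$ ignore $U$. So the final law is $\mu\otimes\upsilon$, its density is $f(\sigma_V)$ with $f=\mu/\pi$, and \eqref{eq:tv} gives the same value in both systems.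
\end{proof}

We shall also use \emph{Chebyshev's covariance inequality}: if $X$ is a random color and $f,\psi$ are \emph{similarly ordered}, that is $(f(i)-f(l))(\psi(i)-\psi(l))\ge0$ for all $i,l$, then $\mathrm{Cov}(f(X),\psi(X))\ge0$. Indeed, twice the covariance is $E[(f(X)-f(X'))(\psi(X)-\psi(X'))]$ with $X'$ an independent copy of $X$.

\section{A triangle with a frozen neighbor}\label{sec:system}

Total variation depends on the whole density, and to compare two distances one must in general control two sums over all configurations. The device below reduces the comparison to the value of a density at a single configuration.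

Let $V=\{w,x,u,v\}$, with parameters $h,\beta,c,a\ge1$ and
\[
e^{J_{xw}}=h,\qquad e^{J_{xu}}=\beta,\qquad e^{J_{xv}}=c,\qquad e^{J_{uv}}=a,\qquad J_{wu}=J_{wv}=0 .
\]
This is a triangle $x,u,v$ with a fourth site $w$ attached to $x$. We never update $w$, so its spin stays equal to $1$. Using the names of the sites also for their spins, let $\pi_w$ be the law of $(x,u,v)$ under $\pi(\,\cdot\mid w=1)$:
\[
\pi_w(x,u,v)\propto h^{\mathbf 1[x=1]}\,\beta^{\mathbf 1[x=u]}\,c^{\mathbf 1[x=v]}\,a^{\mathbf 1[u=v]}.
\]
The frozen site acts as an external field at $x$ in favor of color $1$. While $w=1$, the updates at $x,u,v$ are the updates for $\pi_w$, and in this section and Section~\ref{sec:four} the symbols $P_x,P_u,P_v$ refer to $\pi_w$.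

\begin{lemma}[frozen site]\label{lem:frozen}
Consider a sequence of updates that avoids $w$, and let $g$ be the density of the final law of $(x,u,v)$ with respect to $\pi_w$. The distance of the final law on $V$ from $\pi$ equals $1-1/q$ if $g\ge1/q$ everywhere, and is strictly larger than $1-1/q$ otherwise.
\end{lemma}

\begin{proof}
Since $\pi(w=1)=1/q$, the density with respect to $\pi$ is $q\mathbf 1[w=1]g$, and by \eqref{eq:tv} the distance is $1-\frac1qE_{\pi_w}\min(qg,1)$. As $\pi_w$ has full support, the expectation is $1$ if $qg\ge1$ everywhere and is less than $1$ otherwise.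
\end{proof}

So we look for an insertion that pushes the \emph{minimum} of $g$ from above $1/q$ to below it. To have $g\ge1/q$ everywhere we must get away from the point mass at the start, and to compute we want an explicit density. Both aims are met by first bringing $(u,v)$ close to equilibrium given $x=1$. We compare
\[
S_N=(u,v)^N,\,x,\,u\qquad\text{and}\qquad S_N'=(u,v)^N,\,x,\,v,\,u,
\]
where $(u,v)^N$ is $u,v,u,v,\dots$ with $2N$ terms; $S_N'$ arises from $S_N$ by inserting $v$ before the last update. Define
\[
\tau=\pi_w(x=1),\qquad H=P_x\mathbf 1[x=1],\qquad A=P_uH,\qquad A'=P_uP_vH .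
\]
Here $H=H(u,v)$ is the conditional probability that $x=1$, and $A,A'$ are functions of $(x,v)$. The sum over $(u,v)$ of $\beta^{\mathbf 1[x=u]}c^{\mathbf 1[x=v]}a^{\mathbf 1[u=v]}$ does not depend on $x$, by color symmetry, so $\tau=h/(h+q-1)$.

\begin{proposition}\label{prop:reduction}
Suppose that
\begin{equation}\label{eq:target}
A'(2,2)<\frac\tau q<\min A .
\end{equation}
Then for all large $N$ the law obtained from $S_N$ is at distance exactly $1-1/q$ from $\pi$, and the law obtained from $S_N'$ is at distance greater than $1-1/q$.
\end{proposition}

\begin{proof}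
During the prefix $(u,v)^N$ the spin $x$ stays equal to $1$, and $(u,v)$, observed after each pair of updates, is a Markov chain on $[q]^2$. Its transition probabilities are products of two conditional probabilities of $\pi_w$, hence positive, and both updates preserve $\pi_w(\,\cdot\mid x=1)$. A finite Markov chain with all transition probabilities positive converges to its unique stationary law. So the density after the prefix converges pointwise to $\mathbf 1[x=1]/\tau$, and the final densities $g_N,g_N'$ of $S_N,S_N'$ satisfy
\[
g_N\to\tau^{-1}P_uP_x\mathbf 1[x=1]=A/\tau,\qquad g_N'\to\tau^{-1}P_uP_vP_x\mathbf 1[x=1]=A'/\tau .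
\]
The state space is finite and the inequalities \eqref{eq:target} are strict, so for large $N$ we have $g_N>1/q$ everywhere and $g_N'(2,2,2)<1/q$. Apply Lemma~\ref{lem:frozen}.
\end{proof}

In the reversed reading, $A(2,2)$ is the probability that $x=1$ after starting from $(x,u,v)=(2,2,2)$ and updating $u$, then $x$; and $A'(2,2)$ is the same probability for the updates $u,v,x$. For \eqref{eq:target} we need at least $A'(2,2)<A(2,2)$: the extra update at $v$ must make it \emph{harder} to reach $x=1$. The following example shows how this happens.

\begin{example}[three colors]\label{ex:three}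
Let $q=3$, $\beta=4$, $h=2c$, $a=c^2$, and let $c\to\infty$. Start from $(2,2,2)$ and update $u$. The weights are $4c^2$ for color $2$ and $1$ for each of the colors $1$ and $3$, so $u$ moves to each of these with probability $1/(4c^2+2)$. Now make the extra update at $v$. If $u=2$, color $2$ has weight $c^3$ and $v$ moves with probability less than $2/c^3$, which is negligible compared with $1/c^2$. If $u=i\ne2$, the weights are $c^2$ for color $i$, $c$ for color $2$ and $1$ for the third color, so $v$ copies $u$ with probability tending to $1$. The last update, at $x$, has the following weights.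
\[
\begin{array}{c|ccc|c}
(u,v)&x=1&x=2&x=3&\lim H(u,v)\\\hline
(1,2)&8c&c&1&8/9\\
(1,1)&8c^2&1&1&1\\
(3,2)&2c&c&4&2/3\\
(3,3)&2c&1&4c&1/3
\end{array}
\]
If $u$ moved to $1$, the extra update turns $(1,2)$ into $(1,1)$, a \emph{gain} of $1/9$. If $u$ moved to $3$, it turns a disagreeing pair into an agreeing one, a \emph{loss} of $1/3$. The two moves are equally likely, and
\[
A'(2,2)-A(2,2)=\frac1{4c^2+2}\Big(\frac19-\frac13+o(1)\Big)<0\quad\text{for large }c .
\]
Moreover $\tau\to1$ and $A(2,2)\to\lim H(2,2)=\lim H(3,3)=1/3$, so $A(2,2)/\tau$ is close to the threshold $1/q$, and one can hope to place the threshold between $A'(2,2)/\tau$ and $A(2,2)/\tau$ by a small change of $h$.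

The field is what makes the gain small: $H(1,2)$ is already close to $1$. For $q=3$ and $h=1$, with any $\beta,c\ge1$, gain minus loss is
\[
\Big(\frac{\beta c}{\beta c+2}-\frac{\beta}{\beta+c+1}\Big)-\Big(\frac1{\beta+c+1}-\frac1{\beta c+2}\Big)=\frac c{\beta+c+1}-\frac1{\beta c+2}\ge0,
\]
because $c\ge1$ and $\beta c+2\ge\beta+c+1$.
\end{example}

For general $q$ there is one color that gains and there are $q-2$ colors that lose; for $q=2$ nothing is lost. To prove Theorem~\ref{thm:four} it remains to show that the minimum of $A$ is attained at $(2,2)$, to bound the neglected terms, and to tune $h$. To prove the positive half of Theorem~\ref{thm:sharp} we must show that without a field the gain outweighs the loss after any history of updates. The first and the last task call for the same lemma.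

\section{Functions of two spins}\label{sec:pairs}

On three sites, the density after an update at $s$ is a function of the two other spins, and it is invariant under the color permutations that fix $1$, because $\pi$ and $\underline1$ are. Call a function $f$ on $[q]^2$ \emph{$1$-symmetric} if $f(\rho i,\rho l)=f(i,l)$ for all permutations $\rho$ of $[q]$ with $\rho1=1$. Such a function is given by five numbers,
\[
f_{11}=f(1,1),\quad f_{12}=f(1,j),\quad f_{21}=f(j,1),\quad f_{23}=f(j,k),\quad f_{22}=f(j,j).
\]
The reversed reading suggests how they are ordered: $\underline1$ is easiest to reach when both spins are $1$, and hardest when they agree on another color and pull the third spin there together. Let $\mathcal O$ be the class of $1$-symmetric $f$ with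
\[
f_{11}\ge f_{12}\ge f_{23}\ge f_{22}\qquad\text{and}\qquad f_{11}\ge f_{21}\ge f_{23}.
\]
For $f\in\mathcal O$ we have $\max f=f_{11}$ and $\min f=f_{22}$, and the differences
\[
\Delta=f_{11}-f_{12},\qquad\varepsilon=f_{21}-f_{23},\qquad\delta=f_{23}-f_{22}
\]
are nonnegative. For $f=H$ in Example~\ref{ex:three}, $\Delta$ is the gain and $\delta$ is the loss.

The inequality that we want in the absence of a field is $\Delta\ge(q-2)\delta$. It treats the two coordinates differently, whereas either of them may be updated next, so we look for a stronger condition that is symmetric and reproduces itself. For any function $f$ on $[q]^2$ put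
\[
D(f)=\sum_if(i,i)-\frac1{q-1}\sum_{i\ne l}f(i,l),
\]
which is $q$ times the difference between the average of $f$ on the diagonal and its average off the diagonal. For $1$-symmetric $f$, counting the pairs of each type gives
\[
D(f)=f_{11}+(q-1)f_{22}-f_{12}-f_{21}-(q-2)f_{23}=\Delta-\varepsilon-(q-1)\delta .
\]
Let $\mathcal O^+=\{f\in\mathcal O:D(f)\ge0\}$. Then
\begin{equation}\label{eq:gainloss}
f\in\mathcal O^+\quad\Longrightarrow\quad\Delta\ge\varepsilon+(q-1)\delta\ge(q-2)\delta .
\end{equation}
Both classes are unchanged by adding constants and by exchanging the two coordinates, which swaps $f_{12}$ and $f_{21}$ and fixes the other three values.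

\begin{remark}\label{rem:agree}
Under a Potts measure $\pi$ the pair $(\sigma_x,\sigma_z)$ is uniform on the diagonal given $\sigma_x=\sigma_z$ and uniform off the diagonal given $\sigma_x\ne\sigma_z$. So if $f(\sigma_x,\sigma_z)$ is the density of a law $\mu$, then $D(f)\ge0$ means $E_\pi[f\mid\sigma_x=\sigma_z]\ge E_\pi[f\mid\sigma_x\neq\sigma_z]$. Since $E_\pi f=1$, this is equivalent to $\mu(\sigma_x=\sigma_z)\ge\pi(\sigma_x=\sigma_z)$: the two spins agree at least as often as in equilibrium.
\end{remark}

For $\alpha,\gamma\ge1$ define the operator $T=T_{\alpha,\gamma}$ on functions on $[q]^2$ by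
\[
(Tf)(y,z)=\frac{\sum_i\alpha^{\mathbf 1[i=y]}\gamma^{\mathbf 1[i=z]}f(i,z)}{\sum_i\alpha^{\mathbf 1[i=y]}\gamma^{\mathbf 1[i=z]}} .
\]
It averages the first argument of $f$ over the conditional law of a spin that is coupled to $y$ and $z$ and feels no field. The denominator is $W=\alpha\gamma+q-1$ if $y=z$ and $Z=\alpha+\gamma+q-2$ if $y\ne z$.

\begin{lemma}\label{lem:T}
Let $\alpha,\gamma\ge1$.
\begin{enumerate}
\item[(a)] If $f\in\mathcal O$, then $Tf\in\mathcal O$.
\item[(b)] For every $f$ we have $D(Tf)=\lambda D(f)$ with $\lambda=\frac{\alpha\gamma}W-\frac\gamma Z\ge0$.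
\end{enumerate}
In particular $T$ maps $\mathcal O^+$ into $\mathcal O^+$.
\end{lemma}

\begin{proof}
The hypothesis $\alpha,\gamma\ge1$ enters through
\begin{equation}\label{eq:WZ}
W-Z=(\alpha-1)(\gamma-1)\ge0,\qquad\alpha Z-W=(\alpha-1)(\alpha+q-1)\ge0,\qquad\gamma Z\ge W,
\end{equation}
where the third inequality is the second with $\alpha$ and $\gamma$ exchanged. The second gives $\lambda=\gamma(\alpha Z-W)/(WZ)\ge0$. For a permutation $\rho$ of $[q]$ write $(f\circ\rho)(i,l)=f(\rho i,\rho l)$. The weights depend only on which colors are equal, so $T(f\circ\rho)=(Tf)\circ\rho$ for \emph{every} $\rho$.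

(a) By this commutation, $F=Tf$ is $1$-symmetric. Since $T$ fixes constants, we may subtract one and assume $f_{23}=0$; then $f_{22}\le0\le f_{12},f_{21}\le f_{11}$. If $z=1$, then $f(i,z)$ is $f_{11}$ for $i=1$ and $f_{21}$ otherwise, and $i=1$ has weight $\alpha\gamma$ for $y=1$ and $\gamma$ for $y\neq1$. If $z\ne1$, only $i=1$ (value $f_{12}$, weight $\alpha$ for $y=1$ and $1$ otherwise) and $i=z$ (value $f_{22}$, weight $\alpha\gamma$ for $y=z$ and $\gamma$ otherwise) contribute. Thus
\[
F_{11}=\frac{\alpha\gamma f_{11}+(q-1)f_{21}}W,\qquad F_{21}=\frac{\gamma f_{11}+(\alpha+q-2)f_{21}}Z,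
\]
\[
F_{12}=\frac{\alpha f_{12}+\gamma f_{22}}Z,\qquad F_{23}=\frac{f_{12}+\gamma f_{22}}Z,\qquad F_{22}=\frac{f_{12}+\alpha\gamma f_{22}}W .
\]
We check the five inequalities. Both $F_{11}$ and $F_{21}$ are averages of $f_{11}$ and $f_{21}$, with weights $\alpha\gamma/W$ and $\gamma/Z$ on $f_{11}$, so $F_{11}-F_{21}=\lambda(f_{11}-f_{21})\ge0$. Using $f_{21}\ge0$, then $\gamma Z\ge W$, then $f_{11}\geq f_{12}$ and $f_{22}\le0$,
\[
F_{11}\ge\frac{\alpha\gamma f_{11}}W\ge\frac{\alpha f_{11}}Z\ge\frac{\alpha f_{12}}Z\ge F_{12}.
\]
Finally,
\begin{align*}
Z(F_{12}-F_{23})&=(\alpha-1)f_{12}\ge0,\\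
Z(F_{21}-F_{23})&=\gamma f_{11}-f_{12}+(\alpha+q-2)f_{21}-\gamma f_{22}\ge f_{11}-f_{12}\ge0,\\
F_{23}-F_{22}&=\Big(\frac1Z-\frac1W\Big)f_{12}+\lambda\,(-f_{22})\ge0 .
\end{align*}

(b) The functional $D$ is linear, and $D(\varphi\circ\rho)=D(\varphi)$ for all $\varphi$ and $\rho$. Let $\bar f$ be the average of $f\circ\rho$ over all $q!$ permutations. Then $D(\bar f)=D(f)$, and $D(Tf)=D(T\bar f)$ by the commutation. The permutations act transitively on the diagonal and on its complement, so $\bar f(i,l)=\kappa_0+\frac{D(f)}q\mathbf 1[i=l]$ for a constant $\kappa_0$. Hence $(T\bar f)(y,z)$ equals $\kappa_0+\frac{D(f)}q\cdot\frac{\alpha\gamma}W$ for $y=z$ and $\kappa_0+\frac{D(f)}q\cdot\frac\gamma Z$ for $y\ne z$, and $D(T\bar f)=\lambda D(f)$.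
\end{proof}

Part (a) needs ferromagnetism: for $\alpha<1$ and $f_{12}>f_{23}$ the formulas give $F_{12}<F_{23}$. Part (b) rests on the symmetry of the update under all color permutations, which is exactly what a field at the updated site destroys.

\section{Four or more sites}\label{sec:four}

We return to the system of Section~\ref{sec:system} and find parameters that satisfy \eqref{eq:target}.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
\emph{Step 1: $\min A=A(2,2)$.} Given $(u,v)$, color $1$ at $x$ has weight $h\beta^{\mathbf 1[u=1]}c^{\mathbf 1[v=1]}$ and color $i\ge2$ has weight $\beta^{\mathbf 1[u=i]}c^{\mathbf 1[v=i]}$. Hence $H=h/(h+G)$, where $G(u,v)$ is the $1$-symmetric function with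
\[
G_{11}=\frac{q-1}{\beta c},\qquad G_{12}=\frac{c+q-2}\beta,\qquad G_{21}=\frac{\beta+q-2}c,
\]
\[
G_{23}=\beta+c+q-3,\qquad G_{22}=\beta c+q-2 .
\]
Since $\beta,c\ge1$, we have $G_{22}-G_{23}=(\beta-1)(c-1)\ge0$ and
\[
G_{23}\ge c+q-2\ge G_{12}\ge\frac{q-1}\beta\ge G_{11},\qquad G_{23}\ge\beta+q-2\ge G_{21}\ge\frac{q-1}c\ge G_{11}.
\]
As $h/(h+G)$ decreases in $G$, we get $H\in\mathcal O$. The field acts only at $x$: given $(x,v)$, the spin $u$ has weights $\beta^{\mathbf 1[u=x]}a^{\mathbf 1[u=v]}$. Therefore $A=T_{\beta,a}H$ as a function of $(x,v)$, and Lemma~\ref{lem:T}(a) gives $A\in\mathcal O$ and $\min A=A(2,2)$.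

\emph{Step 2: the effect of the insertion.} Let $\Delta,\varepsilon,\delta$ be the differences of $H$, and let $p$ denote conditional probabilities under $\pi_w$. From $A'-A=P_u(P_vH-H)$,
\[
A'(2,2)-A(2,2)=\sum_ip(u=i\mid x=2,v=2)\sum_lp(v=l\mid x=2,u=i)\,\big(H(i,l)-H(i,2)\big).
\]
Given $x=v=2$, the spin $u$ has weight $a\beta$ on color $2$ and $1$ on each other color, with total $Z_1=a\beta+q-1$. We evaluate the inner sum.
\begin{itemize}
\item $i=2$. The spin $v$ has weight $ac$ on color $2$ and $1$ elsewhere. The color $l=1$ contributes $H_{21}-H_{22}=\varepsilon+\delta$, and each $l\ge3$ contributes $H_{23}-H_{22}=\delta$. The sum is $(\varepsilon+(q-1)\delta)/(ac+q-1)$.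
\item $i=1$. The spin $v$ has weight $a$ on color $i$, $c$ on color $2$ and $1$ elsewhere, with total $Z_2=a+c+q-2$. Only $l=1$ contributes, since $H(1,l)=H_{12}$ for $l\ge2$. The sum is $a\Delta/Z_2$.
\item $i\ge3$ ($q-2$ colors). The weights are as in the previous case, and $H(i,2)=H_{23}$. The color $l=i$ contributes $H_{22}-H_{23}=-\delta$ with weight $a$, the color $l=1$ contributes $H_{21}-H_{23}=\varepsilon$ with weight $1$, and the other colors contribute $0$. The sum is $(\varepsilon-a\delta)/Z_2$.
\end{itemize}
Altogether
\[
Z_1\big(A'(2,2)-A(2,2)\big)=\frac{a\beta\,\big(\varepsilon+(q-1)\delta\big)}{ac+q-1}+\frac a{Z_2}\big(\Delta-(q-2)\delta\big)+\frac{(q-2)\varepsilon}{Z_2}.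
\]
Since $0\le H\le1$, each of $\varepsilon+\delta$, $\delta$ and $\varepsilon$ is at most $1$, and so
\begin{equation}\label{eq:bound}
Z_1\big(A'(2,2)-A(2,2)\big)\le\frac{(q-1)\beta}c+\frac a{Z_2}\big(\Delta-(q-2)\delta\big)+\frac{q-2}a .
\end{equation}

\emph{Step 3: the loss wins.} Inequality \eqref{eq:bound} dictates the scales. We need $c\gg\beta$ to remove the first term, and $a\gg c$ so that $a/Z_2\to1$; then the third term vanishes too. The field $h$ should be of the order of $c$, so that $w$ and $v$ compete for $x$ on equal terms and $H_{12},H_{23},H_{22}$ have distinct limits. Take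
\[
\beta=2(q-1),\qquad c=1/t,\qquad a=c^2,\qquad h=\eta c,\qquad t\in(0,1],\quad\eta\in[1,3].
\]
All four parameters are at least $1$. Dividing numerators and denominators by $c$, or by $c^2$ for $a/Z_2$, we obtain
\[
H_{11}=\frac\eta{\eta+(q-1)t^2/\beta},\qquad H_{12}=\frac\eta{\eta+(1+(q-2)t)/\beta},\qquad H_{23}=\frac\eta{\eta+1+(\beta+q-3)t},
\]
\[
H_{22}=\frac\eta{\eta+\beta+(q-2)t},\qquad\frac a{Z_2}=\frac1{1+t+(q-2)t^2},\qquad\tau=\frac\eta{\eta+(q-1)t}.
\]
The right side of \eqref{eq:bound} is thus the restriction of a continuous function $R(t,\eta)$ on the compact set $[0,1]\times[1,3]$, with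
\[
R(0,\eta)=\Big(1-\frac{\beta\eta}{1+\beta\eta}\Big)-(q-2)\Big(\frac\eta{\eta+1}-\frac\eta{\eta+\beta}\Big)=\frac1{1+\beta\eta}-(q-2)\,\frac\eta{\eta+1}\cdot\frac{\beta-1}{\eta+\beta}.
\]
Here $q\ge3$ is used: $q-2\ge1$ and $\beta\ge4$. For $\eta\in[1,3]$ we have $\frac1{1+\beta\eta}\le\frac15$, $\frac\eta{\eta+1}\ge\frac12$ and $\frac{\beta-1}{\eta+\beta}\ge1-\frac4{\beta+3}\ge\frac37$, so $R(0,\eta)\le\frac15-\frac3{14}=-\frac1{70}$. By uniform continuity of $R$, for all small $t>0$,
\begin{equation}\label{eq:drop}
A'(2,2)<A(2,2)\qquad\text{for every }\eta\in[1,3].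
\end{equation}

\emph{Step 4: placing the threshold.} The gap in \eqref{eq:drop} tends to $0$ with $t$, because $Z_1\to\infty$. So $\eta$ cannot be fixed in advance; it is chosen after $t$, by a continuity argument, and this is why \eqref{eq:drop} was proved uniformly in $\eta$. Let $M=A(2,2)/\tau$ and $M'=A'(2,2)/\tau$. The number $A(2,2)$ is an average of values of $H$ in $[0,1]$ that puts weight $1-(q-1)/Z_1$ on $H_{22}$, so $|A(2,2)-H_{22}|\le(q-1)t^2/\beta$. Also $\tau\to1$. Hence $M\to\eta/(\eta+\beta)$ as $t\to0$. With $\beta=2(q-1)$ this limit is $\frac1{2q-1}<\frac1q$ at $\eta=1$ and $\frac3{2q+1}>\frac1q$ at $\eta=3$. Fix $t$ so small that \eqref{eq:drop} holds and $M(1)<1/q<M(3)$, where $M$ and $M'$ are now regarded as continuous functions of $\eta$.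

Let $\eta^*=\max\{\eta\in[1,3]:M(\eta)\le1/q\}$; the set is closed and contains $1$. Then $\eta^*<3$ and $M>1/q$ on $(\eta^*,3]$. By \eqref{eq:drop}, $M'(\eta^*)<M(\eta^*)\le1/q$, so $M'(\eta)<1/q$ for $\eta$ slightly larger than $\eta^*$. For such $\eta$ we have $M'(\eta)<1/q<M(\eta)$, which by Step~1 is \eqref{eq:target}. Proposition~\ref{prop:reduction} completes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, failure for $n\ge4$]
Add $n-4$ isolated sites to the example just constructed and prefix both sequences with these sites, each once. The longer sequence is still a one-site insertion of the shorter, and by Lemma~\ref{lem:isolated} both distances are unchanged. This gives a coupling vector $J^0\in[0,\infty)^{\binom n2}$ and two fixed sequences with a strict inequality between the distances. The measure $\pi$ and its conditional probabilities are continuous in $J$, and each final law is a finite sum of finite products of these probabilities. So both distances are continuous in $J$, and the strict inequality holds on a relatively open neighborhood of $J^0$. Such a neighborhood contains $J^0+\theta(1,\dots,1)$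 for small $\theta>0$, a vector with all entries positive.
\end{proof}

\section{Three or fewer sites}\label{sec:three}

Let $|V|=3$, let $\pi$ be a ferromagnetic Potts measure on $[q]^V$, and let $P_s$ refer to $\pi$. We say that a function on $[q]^V$ is \emph{in $\mathcal O$ on the pair $\{x,z\}$} if it has the form $f(\sigma_x,\sigma_z)$ with $f\in\mathcal O$, and likewise for $\mathcal O^+$; the order of the two sites does not matter.

\begin{lemma}\label{lem:preserve}
If $f$ is in $\mathcal O$ (respectively $\mathcal O^+$) on some pair and $s\in V$, then $P_sf$ is in $\mathcal O$ (respectively $\mathcal O^+$) on the pair $V\setminus\{s\}$.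
\end{lemma}

\begin{proof}
If $s$ is not in the pair, then the pair is $V\setminus\{s\}$ and $P_sf=f$. Otherwise write the pair as $(s,z)$ and let $y$ be the third site. Then $P_sf=T_{\alpha,\gamma}f$ as a function of $(\sigma_y,\sigma_z)$, with $\alpha=e^{J_{sy}}$ and $\gamma=e^{J_{sz}}$, and Lemma~\ref{lem:T} applies.
\end{proof}

To compare the two sequences we cut them at the point of insertion. The updates before the cut produce a density $F$; the updates after it, moved to the other side of the inner product, turn a test function into a function $\psi$. The insertion of $s$ replaces $\langle F,\psi\rangle$ by $\langle F,P_s\psi\rangle$, and by \eqref{eq:cov} the difference is a mean conditional covariance. If $F$ and $\psi$ live on the same pair, every conditional covariance is nonnegative. If they live on different pairs, some may be negative, and they must be compensated by others.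

\begin{lemma}\label{lem:cov}
Let $V=\{x,y,z\}$.
\begin{enumerate}
\item[(a)] If $f$ and $\psi$ are in $\mathcal O$ on $\{x,z\}$, then $\langle f,P_x\psi\rangle\le\langle f,\psi\rangle$.
\item[(b)] If $f$ is in $\mathcal O^+$ on $\{x,z\}$ and $\psi$ is in $\mathcal O$ on $\{y,z\}$, then $\langle f,P_z\psi\rangle\le\langle f,\psi\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $f=f(\sigma_x,\sigma_z)$ and $\psi=\psi(\sigma_x,\sigma_z)$, and condition on $(\sigma_y,\sigma_z)$. If $\sigma_z=1$, then $f$ takes the value $f_{11}$ at $\sigma_x=1$ and $f_{21}\le f_{11}$ elsewhere. If $\sigma_z=j$, it takes the values $f_{12}\ge f_{23}\ge f_{22}$ at $\sigma_x=1$, $\sigma_x\notin\{1,j\}$, $\sigma_x=j$. The same holds for $\psi$, so $f$ and $\psi$ are similarly ordered functions of $\sigma_x$. Chebyshev's inequality and \eqref{eq:cov} give the claim.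

(b) Write $f=f(\sigma_x,\sigma_z)$ and $\psi=\psi(\sigma_y,\sigma_z)$, with differences $\Delta,\varepsilon,\delta$ and $\Delta',\varepsilon',\delta'$, all nonnegative. With $I_i=\mathbf 1[\sigma_z=i]$,
\[
f(1,\sigma_z)=f_{12}+\Delta I_1,\qquad f(j,\sigma_z)=f_{23}+\varepsilon I_1-\delta I_j,
\]
and the same formulas hold for $\psi$ with primes on the differences. Condition on $(\sigma_x,\sigma_y)$, let $p_i$ be the conditional probability that $\sigma_z=i$, and let $C$ be the conditional covariance of $f$ and $\psi$. We use $\mathrm{Var}(I_1)=p_1(1-p_1)$ and $\mathrm{Cov}(I_i,I_l)=-p_ip_l$ for $i\ne l$.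
\begin{itemize}
\item $(\sigma_x,\sigma_y)=(1,1)$: $C=\Delta\Delta'p_1(1-p_1)\ge0$.
\item $(j,j)$: both functions take their largest value at $\sigma_z=1$, their smallest at $\sigma_z=j$ and one common intermediate value elsewhere, so $C\ge0$ by Chebyshev's inequality.
\item $(j,1)$: $C=\varepsilon\Delta'p_1(1-p_1)+\delta\Delta'p_1p_j\ge0$.
\item $(1,j)$: $C=\Delta\varepsilon'p_1(1-p_1)+\Delta\delta'p_1p_j\ge\Delta\delta'p_1p_j$.
\item $(j,k)$: $C=\varepsilon\varepsilon'p_1(1-p_1)+\varepsilon\delta'p_1p_k+\delta\varepsilon'p_1p_j-\delta\delta'p_jp_k\ge-\delta\delta'p_jp_k$.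
\end{itemize}
Only the last case can be negative, and we set it against the fourth. In both lower bounds the product of probabilities is $p_{\sigma_x}p_{\sigma_y}$ with $\sigma_x\ne\sigma_y$, which equals
\[
\kappa=\frac{e^{J_{xz}}e^{J_{yz}}}{(e^{J_{xz}}+e^{J_{yz}}+q-2)^2}.
\]
By the full color symmetry of $\pi$, all ordered pairs of distinct colors have the same probability $\theta$ of being $(\sigma_x,\sigma_y)$. There are $q-1$ pairs $(1,j)$ and $(q-1)(q-2)$ pairs $(j,k)$. Hence, by \eqref{eq:cov} and \eqref{eq:gainloss},
\[
\langle f,\psi\rangle-\langle f,P_z\psi\rangle\ge\theta\kappa(q-1)\,\delta'\big(\Delta-(q-2)\delta\big)\ge0.\qedhere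
\]
\end{proof}

\begin{proposition}\label{prop:compare}
Let $s_1,\dots,s_L$ be a sequence in $V$, insert $s$ after position $K$ with $0\le K<L$, and let $f,f'$ be the final densities of the shorter and the longer sequence, started from $\underline1$. Then $f$ and $f'$ are in $\mathcal O^+$ on $V\setminus\{s_L\}$, and $\langle f',\varphi\rangle\le\langle f,\varphi\rangle$ for every $\varphi$ in $\mathcal O$ on $V\setminus\{s_L\}$.
\end{proposition}

\begin{proof}
After the first update of any sequence the density is a positive multiple of the indicator that the two other spins are $1$. As a function of that pair, its only nonzero value is the one at $(1,1)$, so it lies in $\mathcal O^+$; this is the first use of the constant start. By Lemma~\ref{lem:preserve}, every later density is in $\mathcal O^+$ on the complement of the site last updated. Since $K<L$, both sequences end with $s_L$, and the first claim follows.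

Let $F=P_{s_K}\cdots P_{s_1}f_0$ and $\psi=P_{s_{K+1}}\cdots P_{s_L}\varphi$. By Lemma~\ref{lem:preserve}, $\psi$ is in $\mathcal O$ on $V\setminus\{s_{K+1}\}$, and for $K\ge1$ the density $F$ is in $\mathcal O^+$ on $V\setminus\{s_K\}$. Self-adjointness gives
\[
\langle f,\varphi\rangle=\langle F,\psi\rangle,\qquad\langle f',\varphi\rangle=\langle P_sF,\psi\rangle=\langle F,P_s\psi\rangle .
\]
We show $\langle F,P_s\psi\rangle\le\langle F,\psi\rangle$ in four cases, which cover all possibilities.
\begin{itemize}
\item $K=0$. Here $F=f_0$, so $\langle F,P_s\psi\rangle=(P_s\psi)(\underline1)\le\max\psi=\psi(\underline1)=\langle F,\psi\rangle$, because a function in $\mathcal O$ is largest at $(1,1)$. This is the second use of the constant start.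
\item $K\ge1$ and $s\in\{s_K,s_{K+1}\}$. Equality holds, since $P_{s_K}F=F$ and $P_{s_{K+1}}\psi=\psi$.
\item $K\ge1$ and $s_K=s_{K+1}\ne s$. Both $F$ and $\psi$ are in $\mathcal O$ on $V\setminus\{s_K\}$, which contains $s$. Apply Lemma~\ref{lem:cov}(a) with $x=s$ and $y=s_K$.
\item $K\ge1$ and $s_K,s_{K+1},s$ distinct. Then $F$ is in $\mathcal O^+$ on $\{s_{K+1},s\}$ and $\psi$ is in $\mathcal O$ on $\{s_K,s\}$. Apply Lemma~\ref{lem:cov}(b) with $x=s_{K+1}$, $y=s_K$, $z=s$.\qedhere
\end{itemize}
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}, validity for $n\le3$]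
Let $n=3$. The case $K=L$ of Definition~\ref{def:censoring} was settled in Section~\ref{sec:intro}, so let $K<L$ and use the notation of Proposition~\ref{prop:compare}. Put $E=\{f'>1\}$. The indicator $\mathbf 1_E$ is a nondecreasing function of $f'$, so it inherits the symmetry and the inequalities that define $\mathcal O$ on $V\setminus\{s_L\}$. (It need not inherit $D\ge0$, and this is why Lemma~\ref{lem:cov}(b) asks for $\mathcal O^+$ on the side of the density only.) By \eqref{eq:tv} and Proposition~\ref{prop:compare} with $\varphi=\mathbf 1_E$,
\[
\|\mu'-\pi\|_{TV}=\langle f'-1,\mathbf 1_E\rangle\le\langle f-1,\mathbf 1_E\rangle=\mu(E)-\pi(E)\le\|\mu-\pi\|_{TV}.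
\]
For $n\le2$, add $3-n$ isolated sites, prefix both sequences with them, and combine the case $n=3$ with Lemma~\ref{lem:isolated}. Together with Section~\ref{sec:four}, this proves Theorem~\ref{thm:sharp}.
\end{proof}

\begin{remark}\label{rem:field}
The two halves of Theorem~\ref{thm:sharp} meet at one point. In Proposition~\ref{prop:compare} take for $\varphi$ the function with $\varphi_{22}=-1$ and the other four values $0$, which is in $\mathcal O$. The conclusion is $f'_{22}\ge f_{22}$: on three sites an insertion before the last update never lowers the minimum of the density. Inequality \eqref{eq:drop} is the opposite statement for the triangle with a field. There the function $\mathbf 1[x=1]$, viewed on the pair $(x,v)$, is in $\mathcal O$ and has $D=0$. The update at $x$ turns it into $H$, which is still in $\mathcal O$; but when the right side of \eqref{eq:bound} is negative, $H$ has $\Delta<(q-2)\delta$ and hence $D(H)<0$ by \eqref{eq:gainloss}. So the field breaks the analogue of Lemma~\ref{lem:T}(b) for the update at $x$, and the fourth site serves to create this field inside a model that has none.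
\end{remark}

\begin{thebibliography}{9}

\bibitem{Holroyd}
Alexander E. Holroyd, \emph{Some circumstances where extra updates can delay mixing}, arXiv:1101.4690 (2011).

\end{thebibliography}
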